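# Sulanke's statistic $b_{1,2}+b_{2,2}+b_{2,3}-2$ on standard Young tableaux with three equal rows

## 1. The smallest value: one tableau on each side

Let $n\ge 1$, and let $\mathrm{SYT}(n^3)$ be the set of standard Young tableaux of shape $(n,n,n)$: three rows of length $n$, drawn in English notation and filled with $1,\dots,3n$ so that entries increase along rows and down columns. For $r,s\in\{1,2,3\}$ let
$$b_{r,s}(T)=\#\{\,i\in\{1,\dots,3n-1\}: i \text{ lies in row } r \text{ and } i+1\text{ lies in row } s\,\}.$$
We write $b_{rs}$ for $b_{r,s}$ when no confusion can arise. A **descent** of $T$ is an $i$ that lies in a row strictly higher than the row of $i+1$, and $\mathrm{des}(T)$ is the number of descents. So $\mathrm{des}=b_{12}+b_{13}+b_{23}$.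

The **$3$-Narayana numbers** are $N(3,n,h)=\#\{T\in\mathrm{SYT}(n^3):\mathrm{des}(T)=h+2\}$. A statistic $\mathrm{st}:\mathrm{SYT}(n^3)\to\mathbb Z$ **has a $3$-Narayana distribution** if it takes each value $h$ exactly $N(3,n,h)$ times, that is, if it is equidistributed with $\mathrm{des}-2$.

Sulanke conjectured that each of
$$\mathrm{st}_1=b_{12}+b_{22}+b_{23}-2,\qquad \mathrm{st}_2=b_{11}+b_{13}+b_{23}-1$$
has a $3$-Narayana distribution (see Sergi Elizalde, "Symmetry of ascent and descent distributions on rectangular and staircase tableaux", arXiv:2501.07573 (2025)). The statement for $\mathrm{st}_2$ is known. These notes prove the statement for $\mathrm{st}_1$.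

**Words instead of tableaux.** Encode a tableau $T$ with at most three rows by the word $w=w_1w_2\cdots$ in which $w_i$ is the row of the entry $i$. For a partition $\lambda=(\lambda_1\ge\lambda_2\ge\lambda_3\ge0)$, this identifies $\mathrm{SYT}(\lambda)$ with the **ballot words** of content $\lambda$: words with $\lambda_r$ letters $r$ such that every prefix satisfies $\#1\ge\#2\ge\#3$. For example, the tableau with rows $(1,3)$, $(2,5)$, $(4,6)$ is the word $121323$. In this language $b_{rs}$ counts the places where $r$ is immediately followed by $s$, and a descent of the tableau is a place where the word goes up.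

A word of $\mathrm{SYT}(n^3)$ starts with $1$, because its first letter must satisfy the ballot condition. It ends with $3$, because the largest entry sits in a corner and the only corner of the rectangle is in row 3.

**A simpler form of $\mathrm{st}_1$.** Put
$$\omega(T)=b_{31}(T)-b_{13}(T).$$
The word has $n$ letters of each kind, so we can count successors and predecessors.

* Every $2$ has a successor: $b_{21}+b_{22}+b_{23}=n$.
* Every $1$ has a successor: $b_{11}+b_{12}+b_{13}=n$.
* Every $1$ except the first letter has a predecessor: $b_{11}+b_{21}+b_{31}=n-1$.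

The first line gives $\mathrm{st}_1=b_{12}+(n-b_{21})-2$. Subtracting the third line from the second gives $b_{12}-b_{21}=1+b_{31}-b_{13}=1+\omega$. Hence
$$\mathrm{st}_1=n-1+\omega\qquad\text{on }\mathrm{SYT}(n^3).\tag{1}$$
So $\mathrm{st}_1$ is, up to a constant, the difference between the number of adjacent pairs $31$ and the number of adjacent pairs $13$. The letter $2$ only separates.

**Proposition 1.** On $\mathrm{SYT}(n^3)$ both $\mathrm{des}-2$ and $\mathrm{st}_1$ are nonnegative, and each takes the value $0$ exactly once.

*Proof for $\mathrm{des}$.* Cut $w$ at its $\mathrm{des}(T)$ ascents into weakly decreasing runs. The first run begins with $1$, so it consists of $1$'s. The last run ends with $3$, so it consists of $3$'s. Since $w$ contains a $2$, there are at least three runs, so $\mathrm{des}\ge2$. If there are exactly three, then $w=1^p\cdot 3^a2^b1^c\cdot 3^d$ with all the $2$'s in the middle run, so $b=n$. A $3$ directly after $1^p$ would violate $\#2\ge\#3$, so $a=0$. The last $2$ needs $n$ ones before it, so $p=n$ and $c=0$, and then $d=n$. The word is $1^n2^n3^n$,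 which does have two descents.

*Proof for $\mathrm{st}_1$.* Write $w=u_0\,2\,u_1\,2\cdots2\,u_n$ with each $u_j$ a word in $\{1,3\}$. The pairs $13$ and $31$ contain no $2$, so they lie inside blocks, and $\omega(w)=\sum_j\omega(u_j)$. Inside a block the changes of letter alternate between $13$ and $31$, so $\omega(u_j)\in\{-1,0,1\}$, and $\omega(u_j)=-1$ exactly when $u_j$ starts with $1$ and ends with $3$. The block $u_0$ contains no $3$ (a $3$ needs an earlier $2$), and $u_n$ contains no $1$ (the $n$-th $2$ needs $n$ earlier ones). So $\omega(u_0)=\omega(u_n)=0$ and $\omega(w)\ge-(n-1)$, which by (1) says $\mathrm{st}_1\ge0$. In the case of equality each of $u_1,\dots,u_{n-1}$ contains a $1$ and a $3$. Also $u_0$ contains a $1$ (the first letter) and $u_n$ contains a $3$ (the last letter). Only $n$ ones and $n$ threes are available, so the word must be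
$$1\,2\,13\,2\,13\,2\cdots 2\,13\,2\,3 .$$
This is a ballot word, and it has $\omega=-(n-1)$. $\square$

What changes for larger values? For the minimum, the contents of all the blocks were forced, and so was the arrangement inside each block. In general the contents vary subject to the ballot inequalities, and each block can be arranged in several ways. So we shall need to know how the ballot condition sees the blocks, how to sum over the arrangements of one block, and how to sum over the contents.

## 2. The five tableaux with $n=2$

| word | $\mathrm{des}-2$ | $\omega$ | $\mathrm{st}_1=1+\omega$ | factors $213$ |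
|---|---|---|---|---|
| $112233$ | $0$ | $0$ | $1$ | $0$ |
| $112323$ | $1$ | $0$ | $1$ | $0$ |
| $121233$ | $1$ | $0$ | $1$ | $0$ |
| $121323$ | $1$ | $-1$ | $0$ | $1$ |
| $123123$ | $2$ | $1$ | $2$ | $0$ |

Here a **factor** is a block of consecutive letters; the last column will be used later. Both statistics have generating function $1+3q+q^2$, but they differ on individual tableaux: $112233$ minimizes $\mathrm{des}$ and does not minimize $\mathrm{st}_1$. We will not match tableaux one by one. We will compute both generating functions and compare them.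

The symmetry of $1+3q+q^2$ suggests the variable
$$s=q-2+q^{-1}=\frac{(1-q)^2}{q}.$$
In it, $q^{-1}(1+3q+q^2)=5+s$. The coefficient $5$ is the number of tableaux, and the coefficient $1$ is the number of factors $213$ in the table.

## 3. The two theorems

Throughout, $f^\mu=|\mathrm{SYT}(\mu)|$, with $f^\mu=0$ if $\mu$ is not a partition, and $|\lambda|=\lambda_1+\lambda_2+\lambda_3$. For an integer $a\ge 0$, $\binom ab=0$ unless $0\le b\le a$.

**Theorem A.** For $n\ge1$,
$$\sum_{T\in \mathrm{SYT}(n^3)}q^{\mathrm{st}_1(T)}=\sum_{T\in \mathrm{SYT}(n^3)}q^{\mathrm{des}(T)-2}=\sum_{k=0}^{n-1} g_{n,k}\,q^{n-1-k}(1-q)^{2k},\qquad g_{n,k}=\frac{2\,(3n-2k)!}{(n-k)!\,(n-k+1)!\,(n+2)!}\binom{n-1}{k}.$$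
In particular, $\mathrm{st}_1$ has a $3$-Narayana distribution for every $n\ge1$.

**Theorem B.** For every partition $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ with $\lambda_1\ge1$,
$$\sum_{T\in \mathrm{SYT}(\lambda)}q^{\omega(T)}=\sum_{T\in\mathrm{SYT}(\lambda)}(1+s)^{\#\text{factors }213\text{ of }T}=\sum_{k=0}^{\lambda_3}s^k\,\frac{(|\lambda|-2k)!\,(\lambda_2-\lambda_3+1)}{(\lambda_1+2)!\,(\lambda_2-k+1)!\,(\lambda_3-k)!}\,B_k,$$
$$B_k=2\tbinom{\lambda_1-1}{k}+(2\lambda_1-\lambda_2-\lambda_3)\tbinom{\lambda_1}{k}+(\lambda_1-\lambda_2)(\lambda_1-\lambda_3+1)\tbinom{\lambda_1+1}{k}.$$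

For example, take $\lambda=(2,1,1)$. The words $1123,1213,1231$ have $\omega=0,-1,1$, so the first sum is $1+q^{-1}+q=3+s$. Only $1213$ contains $213$, so the second sum is $2+(1+s)=3+s$. In the formula $B_0=2+2+2=6$ and $B_1=2+4+6=12$, so the third expression is $\frac{4!\cdot 6}{4!\,2!\,1!}+s\,\frac{2!\cdot12}{4!\,1!\,0!}=3+s$.

General shapes are needed even for someone interested only in rectangles: the proof removes letters one at a time, and this leaves the rectangles at once.

## 4. Blocks between consecutive $2$'s

**Purpose.** We prove the first equality of Theorem B, which replaces the signed statistic $\omega$ by a count of factors $213$.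

Let $\ell=\lambda_2$ and write a word of content $\lambda$ as $w=u_0\,2\,u_1\,2\cdots2\,u_\ell$ with $u_j\in\{1,3\}^*$.

**The ballot condition depends only on the contents of the $u_j$.** The inequality $\#1\ge\#2$ can first fail only right after a $2$ is read. Right after the $j$-th $2$ it says that $u_0,\dots,u_{j-1}$ together contain at least $j$ ones, and this must hold for $1\le j\le\ell$. The inequality $\#2\ge\#3$ can first fail only while a block is being read. While $u_j$ is read, $\#2=j$ is constant and $\#3$ does not decrease, so the inequality holds throughout if and only if $u_0,\dots,u_j$ together contain at most $j$ threes, for $0\le j\le \ell$. These conditions mention only how many ones and threes each block has. In particular $u_0$ contains no $3$.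

So once the contents are fixed admissibly, the blocks can be arranged freely and independently.

**Summing over one block.** As in Section 1, $\omega(w)=\sum_j\omega(u_j)$. Since the changes of letter in a block alternate in direction,
$$\omega(u)=\begin{cases}1&\text{if }u\text{ starts with }3\text{ and ends with }1,\\-1&\text{if }u\text{ starts with }1\text{ and ends with }3,\\0&\text{otherwise.}\end{cases}$$
Fix numbers $i,k\ge1$ of ones and threes. A word with $\omega=1$ is $3v1$, where $v$ has $i-1$ ones and $k-1$ threes, so there are $\binom{i+k-2}{i-1}$ of them. In the same way there are $\binom{i+k-2}{i-1}$ words with $\omega=-1$. Starting from the total number $\binom{i+k}{i}$ and correcting these two classes by $(q-1)+(q^{-1}-1)=s$,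
$$\sum_uq^{\omega(u)}=\binom{i+k}{i}+s\binom{i+k-2}{i-1}.$$
The number of words that *begin* with $13$ is also $\binom{i+k-2}{i-1}$, because $i-1$ ones and $k-1$ threes remain to be arranged. So
$$\sum_uq^{\omega(u)}=\sum_u(1+s)^{[u\text{ begins with }13]}.\tag{2}$$
If $i=0$ or $k=0$ there is a single word. It has $\omega=0$ and does not begin with $13$, so both sides of (2) equal $1$. As an example, for $i=2$, $k=1$ the words $113,131,311$ have $\omega=-1,0,1$, and only $131$ begins with $13$; both sides are $3+s$.

**Reassembling.** Multiply (2) over the blocks and sum over all admissible contents. Since $u_0$ has no $3$, it does not begin with $13$, so a block that begins with $13$ is preceded by a $2$. Hence the number of blocks beginning with $13$ equals the number of factors $213$ of $w$, and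
$$\sum_{T\in\mathrm{SYT}(\lambda)}q^{\omega(T)}=D_\lambda,\qquad D_\lambda:=\sum_{T\in\mathrm{SYT}(\lambda)}(1+s)^{\#213(T)}.\tag{3}$$

It remains to count ballot words by factors $213$.

## 5. Inserting $213$ into ballot words, and the tied prefixes

The standard move is to expand $(1+s)^{\#213}$ over subsets of marked occurrences. Two occurrences of $213$ cannot overlap, because the letter $2$ appears only at the start. So we may replace each marked occurrence by a single new letter $Z$, and
$$D_\lambda=\sum s^{\#Z}\quad\text{over words in }\{1,2,3,Z\}\text{ that become ballot words of content }\lambda\text{ under }Z\mapsto213.\tag{4}$$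
Deleting a factor $213$ from a ballot word leaves a ballot word: later prefixes lose one letter of each kind. So one tries to build all the marked words by going backwards. Take a ballot word of content $\lambda-m\mathbf 1$, where $\mathbf1=(1,1,1)$, and insert $m$ letters $Z$ anywhere. The count would be immediate. Let $E_\lambda$ be the sum of $s^{\#Z}$ over *all* words obtained in this way. That is, words in $\{1,2,3,Z\}$ of total content $\lambda$, where $Z$ has content $\mathbf 1$, such that erasing all the $Z$'s leaves a ballot word. A word with $m$ letters $Z$ has length $(|\lambda|-3m)+m=|\lambda|-2m$, so choosing the places of the $Z$'s gives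
$$E_\lambda=\sum_{m\ge0}\binom{|\lambda|-2m}{m}s^mf^{\lambda-m\mathbf1}.\tag{5}$$
Only $m\le\lambda_3$ contributes.

**Where it breaks.** Take $\lambda=(2,2,2)$. The table in Section 2 gives $D_\lambda=5+s$, while (5) gives $E_\lambda=5+4s+s^2$. The coefficient $4$ comes from inserting one $Z$ into $123$:
$$Z123\mapsto 213123,\qquad 1Z23\mapsto121323,\qquad 12Z3\mapsto122133,\qquad 123Z\mapsto123213.$$
Only the second is a ballot word. In the other three, $Z$ stands after a prefix with $\#1=\#2$, and the $2$ that opens $213$ breaks the condition. So the insertion fails exactly at *tied* prefixes.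

In general, append $213$ to a ballot word of content $\mu$. The new prefixes have contents $\mu+e_2$, $\mu+e_2+e_1$, $\mu+\mathbf1$. The first is allowed if and only if $\mu_1>\mu_2$, and the other two are then allowed as well. So $E_\lambda$ counts too much, and the excess comes from ties between $1$'s and $2$'s.

**The two recurrences.** Set $D_\nu=E_\nu=0$ if $\nu\in\mathbb Z^3$ is not a partition (weakly decreasing with nonnegative entries). Let $\lambda\ne0$ be a partition and look at the last letter of the words in (4). If it is $i\in\{1,2,3\}$, removing it leaves a word counted by $D_{\lambda-e_i}$. Conversely, appending $i$ to such a word gives an admissible word, because the new full content $\lambda$ is a partition. If the last letter is $Z$, the rest is counted by $D_{\lambda-\mathbf1}$, and appending $213$ is allowed if and only if $\lambda_1-1>\lambda_2-1$. Hence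
$$D_\lambda=\sum_{i=1}^3D_{\lambda-e_i}+s\,[\lambda_1>\lambda_2]\,D_{\lambda-\mathbf1}\quad(\lambda\neq0),\qquad D_0=1.\tag{6}$$
For $E$ the same argument has no condition on $Z$. For a last letter $i$, note that if the rest contains $m$ letters $Z$, then its other letters form a ballot word of content $\lambda-e_i-m\mathbf1$. Appending $i$ gives content $\lambda-m\mathbf1$, which has nonnegative entries and is weakly decreasing because $\lambda$ is; so the result is again a ballot word. Therefore
$$E_\lambda=\sum_{i=1}^3E_{\lambda-e_i}+s\,E_{\lambda-\mathbf1}\quad(\lambda\neq0),\qquad E_0=1.\tag{7}$$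
The only difference is the bracket $[\lambda_1>\lambda_2]$.

## 6. Repairing the tie with the shift $(0,1,1)$

**Purpose.** We relate $D$, which we want, to $E$, which we know.

We look for a correction $X$ such that $D+sX$ satisfies (7). Two things are required of it. First, $X$ should itself obey a recurrence without the bracket. Second, it should supply the term $sD_{\lambda-\mathbf1}$ that is missing in (6) when $\lambda_1=\lambda_2$. In that case $\lambda-e_1$ is not a partition, so in (6) the term for $i=1$ contributes nothing. If $X_\nu=D_{\nu-\mathbf d}$ with $e_1+\mathbf d=\mathbf 1$, then the term of $X$ at $\lambda-e_1$ is exactly $D_{\lambda-\mathbf1}$. This forces $\mathbf d=(0,1,1)$. The first requirement also holds: if $\lambda-\mathbf d=(\lambda_1,\lambda_2-1,\lambda_3-1)$ is formed from a partition $\lambda$, its first part always exceeds its second, so the bracket in its recurrence is always $1$.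

**Claim.** With $\mathbf d=(0,1,1)$, we have $E_\lambda=D_\lambda+s\,D_{\lambda-\mathbf d}$ for every partition $\lambda$.

For $\lambda=(2,2,2)$ this reads $5+4s+s^2=(5+s)+s(3+s)$, by the computation of $D_{(2,1,1)}$ in Section 3.

*Proof.* Put $C_\lambda=D_\lambda+sD_{\lambda-\mathbf d}$ for partitions $\lambda$, and $C_\nu=0$ for non-partitions. Then $C_0=D_0=1$. Recurrence (7) together with its initial value determines $E$ by induction on $|\lambda|$, so it suffices to show that $C$ satisfies (7). Let $\lambda\ne0$ be a partition.

**Recurrence for the shifted term.** We have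
$$D_{\lambda-\mathbf d}=\sum_{i=1}^3D_{\lambda-\mathbf d-e_i}+s\,D_{\lambda-\mathbf d-\mathbf1}.\tag{8}$$
If $\lambda_3\ge1$, then $\lambda-\mathbf d$ is a nonzero partition whose first part exceeds its second, and (8) is (6). If $\lambda_3=0$, all the vectors in (8) have a negative third entry, and all the terms are $0$.

**Adding.** From (6) and $s$ times (8),
$$C_\lambda=\sum_{i=1}^3\bigl(D_{\lambda-e_i}+sD_{\lambda-e_i-\mathbf d}\bigr)+s[\lambda_1>\lambda_2]D_{\lambda-\mathbf1}+s^2D_{\lambda-\mathbf1-\mathbf d}.\tag{9}$$

**Comparing the $i$-th summand with $C_{\lambda-e_i}$.** They are equal by definition when $\lambda-e_i$ is a partition. Otherwise $C_{\lambda-e_i}=0$, and there are three cases.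

* $i=2$, which requires $\lambda_2=\lambda_3$. In $\lambda-e_2$ the second entry is less than the third. In $\lambda-e_2-\mathbf d=(\lambda_1,\lambda_2-2,\lambda_3-1)$ it is too. Both terms vanish and the summand is $0=C_{\lambda-e_2}$.
* $i=3$, which requires $\lambda_3=0$. Both vectors have a negative third entry and the summand is $0=C_{\lambda-e_3}$.
* $i=1$, which requires $\lambda_1=\lambda_2$ (if $\lambda_1$ were $0$, $\lambda$ would be $0$). Here $D_{\lambda-e_1}=0$ and $\lambda-e_1-\mathbf d=\lambda-\mathbf1$, so the summand is $sD_{\lambda-\mathbf1}$ while $C_{\lambda-e_1}=0$.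

If $\lambda_1>\lambda_2$, the sum in (9) is therefore $\sum_iC_{\lambda-e_i}$, and the bracket term is $sD_{\lambda-\mathbf1}$. If $\lambda_1=\lambda_2$, the sum in (9) is $\sum_iC_{\lambda-e_i}+sD_{\lambda-\mathbf1}$, and the bracket term is $0$. Either way
$$C_\lambda=\sum_iC_{\lambda-e_i}+s\bigl(D_{\lambda-\mathbf1}+sD_{\lambda-\mathbf1-\mathbf d}\bigr).$$
The parenthesis is $C_{\lambda-\mathbf1}$: this is the definition if $\lambda-\mathbf1$ is a partition. If it is not, then $\lambda_3=0$, both terms have a negative third entry, and both sides are $0$. So $C$ satisfies (7). $\square$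

## 7. The closed formula for $D_\lambda$

**Purpose.** We invert the Claim, insert (5), and sum over $j$; this finishes Theorem B.

**Inverting.** For $0\le j\le\lambda_3$ the vector $\lambda-j\mathbf d$ is a partition. For $j>\lambda_3$ it has a negative third entry, and its $D$ vanishes. Iterating $D_\lambda=E_\lambda-sD_{\lambda-\mathbf d}$ gives
$$D_\lambda=\sum_{j=0}^{\lambda_3}(-s)^jE_{\lambda-j\mathbf d}.$$
Insert (5) for $\lambda-j\mathbf d$, whose size is $|\lambda|-2j$, and put $k=j+m$. Since $\lambda-j\mathbf d-m\mathbf 1=(\lambda_1-k+j,\lambda_2-k,\lambda_3-k)$,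
$$D_\lambda=\sum_{k=0}^{\lambda_3}s^k\sum_{j=0}^k(-1)^j\binom{|\lambda|-2k}{k-j}f^{(\lambda_1-k+j,\ \lambda_2-k,\ \lambda_3-k)}.\tag{10}$$
The terms with $k>\lambda_3$ are zero because of the third entry.

**Inserting Frobenius' formula.** Recall that for a partition $\mu$ with at most three parts and $l_i=\mu_i+3-i$,
$$f^\mu=|\mu|!\,\frac{(l_1-l_2)(l_1-l_3)(l_2-l_3)}{l_1!\,l_2!\,l_3!}.$$
For the shape in (10) we have $l_1=\lambda_1+2-(k-j)$, $l_2=\lambda_2-k+1$, $l_3=\lambda_3-k$. With
$$A=\lambda_1-\lambda_2+1,\qquad B=\lambda_1-\lambda_3+2,$$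
the differences are $l_1-l_2=A+j$, $l_1-l_3=B+j$, $l_2-l_3=\lambda_2-\lambda_3+1$. The size is $|\lambda|-3k+j$, so
$$\binom{|\lambda|-2k}{k-j}(|\lambda|-3k+j)!=\frac{(|\lambda|-2k)!}{(k-j)!},\qquad \frac{1}{(k-j)!\,(\lambda_1+2-(k-j))!}=\frac1{(\lambda_1+2)!}\binom{\lambda_1+2}{k-j}.$$
Hence the coefficient of $s^k$ in $D_\lambda$ is
$$\frac{(|\lambda|-2k)!\,(\lambda_2-\lambda_3+1)}{(\lambda_1+2)!\,(\lambda_2-k+1)!\,(\lambda_3-k)!}\;\sum_{j=0}^k(-1)^j(A+j)(B+j)\binom{\lambda_1+2}{k-j}.\tag{11}$$

**Evaluating the inner sum.** We expand the quadratic in $j$ in a basis adapted to the expansions $\sum_{j\ge0}(-1)^j\binom{j+p-1}{p-1}y^j=(1+y)^{-p}$ for $p=3,2,1$: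
$$(A+j)(B+j)=2\binom{j+2}{2}+(A+B-3)(j+1)+(A-1)(B-1).$$
To check this, note that $2\binom{j+2}2=j^2+3j+2$. The coefficient of $j$ on the right is then $3+(A+B-3)=A+B$, and the constant term is $2+(A+B-3)+(AB-A-B+1)=AB$. The inner sum in (11) is a convolution with the coefficients of $(1+y)^{\lambda_1+2}$, so it equals
$$[y^k]\Bigl(2(1+y)^{\lambda_1-1}+(A+B-3)(1+y)^{\lambda_1}+(A-1)(B-1)(1+y)^{\lambda_1+1}\Bigr).$$
The exponents are nonnegative because $\lambda_1\ge1$. Since $A+B-3=2\lambda_1-\lambda_2-\lambda_3$ and $(A-1)(B-1)=(\lambda_1-\lambda_2)(\lambda_1-\lambda_3+1)$, this is $B_k$. Together with (3), Theorem B is proved. $\square$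

**The rectangle.** For $\lambda=(n,n,n)$ the last two terms of $B_k$ vanish, so $B_k=2\binom{n-1}{k}$, which is $0$ for $k=n$. The coefficient of $s^k$ becomes $g_{n,k}$:
$$\sum_{T\in\mathrm{SYT}(n^3)}q^{\omega(T)}=\sum_{k=0}^{n-1}g_{n,k}\,s^k.\tag{12}$$
Multiply by $q^{n-1}$ and use (1) and $s=(1-q)^2/q$:
$$\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{st}_1(T)}=\sum_{k=0}^{n-1}g_{n,k}\,q^{n-1-k}(1-q)^{2k}.\tag{13}$$
For $n=2$, $g_{2,0}=5$ and $g_{2,1}=1$, and (13) is $5q+(1-q)^2=1+3q+q^2$, as in Section 2. For $n=3$, $g_{3,0}=42$, $g_{3,1}=14$, $g_{3,2}=1$, and (13) is $42q^2+14q(1-q)^2+(1-q)^4=1+10q+20q^2+10q^3+q^4$.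

This is half of Theorem A. The other half concerns descents, and there words are no longer the convenient tool.

## 8. Descents through semistandard tableaux

**Purpose.** We express $\sum_Tq^{\mathrm{des}(T)-2}$ by an explicit power series.

A **semistandard tableau** of shape $(n,n,n)$ with entries in $[M]=\{1,\dots,M\}$ has rows weakly increasing and columns strictly increasing. Their number is $s_{(n,n,n)}(1^M)$, the Schur function at $M$ ones. (This $s_{(n,n,n)}$ is unrelated to the variable $s$.)

**Standardization.** *Semistandard tableaux $S$ of shape $(n,n,n)$ with entries in $[M]$ correspond bijectively to pairs consisting of $T\in\mathrm{SYT}(n^3)$ and a sequence $1\le a_1\le\dots\le a_{3n}\le M$ with $a_i<a_{i+1}$ whenever $i$ is a descent of $T$.*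

From $S$ to $(T,a)$: equal entries of $S$ lie in different columns. Number the cells $1,\dots,3n$ in order of increasing entry of $S$, and from left to right among equal entries. Call the result $T$, and let $a_i$ be the entry of $S$ in the cell numbered $i$. Rows and columns of $T$ increase, so $T$ is standard. Suppose $a_i=a_{i+1}$. Then the cell $(r',c')$ of $i+1$ lies in a column to the right of the cell $(r,c)$ of $i$. If it were also in a lower row, we would have $S(r,c)<S(r',c)\le S(r',c')$, which contradicts equality. So $i$ is not a descent.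

From $(T,a)$ to $S$: replace each entry $i$ of $T$ by $a_i$. Rows become weakly increasing. If $x$ is above $y$ in a column of $T$, then $x<y$ and somewhere in $x,x+1,\dots,y$ the row index must increase. That step is a descent, so $a_x<a_y$. Hence $S$ is semistandard.

The maps are mutually inverse. Going from $S$ to $(T,a)$ and back clearly returns $S$. For the other composition, we must see that within a run of equal values of $a$, the cells of $T$ appear from left to right. There are no descents inside such a run, so each $i+1$ is in a row weakly above the row of $i$. If the cell of $i+1$ were also in a weakly smaller column, it would lie weakly northwest of the cell of $i$, which forces $i+1\le i$. So it lies strictly to the right.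

**Counting the sequences.** Let $d=\mathrm{des}(T)$. Subtracting from $a_i$ the number of descents smaller than $i$ turns the sequences into arbitrary sequences $1\le a_1'\le\dots\le a_{3n}'\le M-d$. There are $\binom{M-d+3n-1}{3n}$ of them if $M>d$, and none if $M\le d$. With $M=d+1+t$,
$$\sum_{M>d}\binom{M-d+3n-1}{3n}q^M=q^{d+1}\sum_{t\ge0}\binom{t+3n}{3n}q^t=\frac{q^{d+1}}{(1-q)^{3n+1}}.$$
Summing over $T$,
$$\sum_{M\ge0}s_{(n,n,n)}(1^M)\,q^M=\frac{\sum_Tq^{\mathrm{des}(T)+1}}{(1-q)^{3n+1}}.\tag{14}$$

**Evaluating the left side.** For $M<3$ a column of length $3$ cannot be filled, so those terms vanish. For $M=j+3$ we use Stanley's hook-content formula (*Enumerative Combinatorics 2*, Cor. 7.21.4): $s_\lambda(1^M)=\prod_u\frac{M+c(u)}{h(u)}$ over the cells $u$ of $\lambda$, where the content $c(u)$ is the column minus the row and $h(u)$ is the hook length. In row $3-i$, with $i\in\{0,1,2\}$, the cell in column $c$ has $M+c(u)=j+i+c$ and $h(u)=(n-c)+i+1$. As $c$ runs over $1,\dots,n$, the numerators multiply to $(j+n+i)!/(j+i)!$, and the hook lengths run over $i+1,\dots,i+n$ and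 multiply to $(n+i)!/i!$. So $s_{(n,n,n)}(1^{j+3})=\Omega(j)$, where
$$\Omega(j):=\prod_{i=0}^2\frac{(j+n+i)!\;i!}{(j+i)!\,(n+i)!}=\frac{2\,(n+j)!\,(n+j+1)!\,(n+j+2)!}{j!\,(j+1)!\,(j+2)!\;n!\,(n+1)!\,(n+2)!}.$$
Dividing (14) by $q^3$ and clearing the denominator,
$$\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{des}(T)-2}=(1-q)^{3n+1}\sum_{j\ge0}\Omega(j)\,q^j.\tag{15}$$

## 9. The comparison by the Pfaff–Saalschütz sum

**Purpose.** We show that the right sides of (13) and (15) agree.

**Comparing coefficients.** Divide both by $(1-q)^{3n+1}$. We must show, for all $j\ge0$,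
$$\Omega(j)=[q^j]\sum_{k=0}^{n-1}g_{n,k}\,q^{n-1-k}(1-q)^{-(3n-2k+1)}.$$
Since $[q^t](1-q)^{-(N+1)}=\binom{t+N}{N}$, the $k$-th term with $t=j-(n-1-k)\ge0$ and $N=3n-2k$ contributes $g_{n,k}\binom{j+2n+1-k}{3n-2k}$. If $j<n-1-k$, the power series coefficient is $0$, and so is this binomial, because $0\le j+2n+1-k<3n-2k$. So the statement to prove is
$$\Omega(j)=\sum_{k=0}^{n-1}g_{n,k}\binom{j+2n+1-k}{3n-2k}\qquad(j\ge0).\tag{16}$$
For $n=2$ and $j=1$ it says $10=5\binom66+1\cdot\binom54$.

Each side of (16) agrees for all integers $j\ge0$ with a polynomial in $j$: the left is a constant times $\prod_{i=0}^{2}\prod_{c=1}^n(j+i+c)$, and the binomials have fixed lower index and nonnegative upper entry. So it suffices to prove (16) for integers $j\ge n-1$. For these $j$ all the factorials below have nonnegative arguments.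

**Clearing constants.** Insert $g_{n,k}$; the factor $(3n-2k)!$ cancels against the binomial, since $(j+2n+1-k)-(3n-2k)=j+1-n+k$. After multiplication by $n!\,(n+1)!\,(n+2)!/2$, (16) becomes
$$\sum_{k=0}^{n-1}\binom{n-1}k\frac{n!}{(n-k)!}\,\frac{(n+1)!}{(n+1-k)!}\,\frac{(j+2n+1-k)!}{(j+1-n+k)!}=\frac{(n+j)!\,(n+j+1)!\,(n+j+2)!}{j!\,(j+1)!\,(j+2)!}.\tag{17}$$

**Hypergeometric form.** Write $(x)_k=x(x+1)\cdots(x+k-1)$. Then
$$\binom{n-1}{k}=\frac{(-1)^k(1-n)_k}{k!},\qquad \frac{n!}{(n-k)!}=(-1)^k(-n)_k,\qquad \frac{(n+1)!}{(n+1-k)!}=(-1)^k(-n-1)_k,$$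
$$(j+2n+1-k)!=\frac{(-1)^k(j+2n+1)!}{(-j-2n-1)_k},\qquad (j+1-n+k)!=(j+1-n)!\,(j+2-n)_k .$$
The four signs $(-1)^k$ cancel, and the left side of (17) is
$$\frac{(j+2n+1)!}{(j+1-n)!}\sum_{k=0}^{n-1}\frac{(1-n)_k\,(-n)_k\,(-n-1)_k}{k!\,(j+2-n)_k\,(-j-2n-1)_k}.\tag{18}$$

**Summation.** The Pfaff–Saalschütz theorem says that for an integer $m\ge0$, whenever no denominator vanishes,
$$\sum_{k=0}^m\frac{(-m)_k(a)_k(b)_k}{k!\,(c)_k\,(1+a+b-c-m)_k}=\frac{(c-a)_m\,(c-b)_m}{(c)_m\,(c-a-b)_m}.$$
For $m=1$ it is the identity $1-\frac{ab}{c(a+b-c)}=\frac{(c-a)(c-b)}{c(c-a-b)}$, which one checks by multiplying out. Take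
$$m=n-1,\qquad a=-n,\qquad b=-n-1,\qquad c=j+2-n.$$
Then $1+a+b-c-m=1-n-(n+1)-(j+2-n)-(n-1)=-j-2n-1$, as (18) requires. No denominator vanishes: $c\ge1$ because $j\ge n-1$; $c-a-b=j+n+3>0$; and $(-j-2n-1)_k\ne0$ for $k\le n-1$, since its factors are $-j-2n-1,\dots,-j-2n-2+k$, all negative. With $c-a=j+2$ and $c-b=j+3$, (18) equals
$$\frac{(j+2n+1)!}{(j+1-n)!}\cdot\frac{(j+2)_{n-1}\,(j+3)_{n-1}}{(j+2-n)_{n-1}\,(j+n+3)_{n-1}}
=\frac{(j+2n+1)!}{(j+1-n)!}\cdot\frac{(j+n)!}{(j+1)!}\cdot\frac{(j+n+1)!}{(j+2)!}\cdot\frac{(j+1-n)!}{j!}\cdot\frac{(j+n+2)!}{(j+2n+1)!}.$$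
After cancellation this is the right side of (17). So (16) holds for $j\ge n-1$, hence for all $j\ge0$, and the right sides of (13) and (15) agree. Theorem A is proved, and with it Sulanke's conjecture for $\mathrm{st}_1$, for every $n\ge1$. $\blacksquare$

## 10. Reversal of blocks, four consecutive patterns, and the shape $(2,1,1)$

**An explicit formula.** The coefficient of $q^h$ in $q^{n-1-k}(1-q)^{2k}$ is $(-1)^{h-n+1+k}\binom{2k}{h-n+1+k}$, so Theorem A gives
$$N(3,n,h)=\sum_{k=0}^{n-1}(-1)^{h-n+1+k}\binom{2k}{h-n+1+k}\frac{2(3n-2k)!}{(n-k)!\,(n-k+1)!\,(n+2)!}\binom{n-1}k.$$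

**An involution.** Let $\lambda$ have at most three rows, and reverse every block $u_j$ of a ballot word of content $\lambda$. Contents of blocks are unchanged, so by Section 4 the result is a ballot word of content $\lambda$. Reversal exchanges the first and last letters of each block, so it negates each $\omega(u_j)$. This is an explicit involution on $\mathrm{SYT}(\lambda)$ that negates $b_{31}-b_{13}$. On $\mathrm{SYT}(n^3)$ it sends $\mathrm{st}_1$ to $2n-2-\mathrm{st}_1$, by (1). For $n=2$ it exchanges $1\,2\,13\,2\,3$ and $1\,2\,31\,2\,3$ and fixes the other three words.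

**Four patterns.** On $\mathrm{SYT}(n^3)$ the numbers of factors $213$, $231$, $132$, $312$ are equidistributed. For each of them
$$\sum_hN(3,n,h)\,q^h=q^{n-1}\sum_{T\in\mathrm{SYT}(n^3)}(q-1+q^{-1})^{\#(\text{factors})},$$
and the number of $T$ with exactly $r$ such factors is $\sum_{k\ge r}(-1)^{k-r}\binom kr g_{n,k}$.

To see this, recall that $u_0$ contains no $3$ and $u_n$ contains no $1$, so no block among these two begins or ends with $13$ or $31$. Hence the factors $213$, $231$, $132$, $312$ correspond, in this order, to the blocks that begin with $13$, begin with $31$, end with $13$, end with $31$. Among the words with $i,k\ge1$ ones and threes, each of these four conditions holds for exactly $\binom{i+k-2}{i-1}$ words; if $i=0$ or $k=0$, it holds for none. So for an indeterminate $x$, the sum of $x^{[\text{condition}]}$ over the arrangements of one block is the same for all four conditions. Multiplying over blocks and summing over admissible contents shows that $\sum_Tx^{\#}$ is the same for all four patterns. For $213$ and $x=1+s=q-1+q^{-1}$, (3) and (1) identify it with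 $\sum_Tq^{\omega(T)}=q^{-(n-1)}\sum_Tq^{\mathrm{st}_1(T)}$, and Theorem A gives the displayed formula.

For the count, $\sum_T(1+s)^{\#}=\sum_kg_{n,k}s^k$ by (12). It is an identity of polynomials in $s$, because $s=q-2+q^{-1}$ takes infinitely many values. With $x=1+s$ it reads $\sum_Tx^{\#}=\sum_kg_{n,k}(x-1)^k$, and the coefficient of $x^r$ is as stated. For $n=3$ the numbers of $T$ with $0,1,2$ factors are $42-14+1=29$, $14-2=12$ and $1$.

**The rectangular shape cannot simply be dropped.** Theorem B gives the distribution of $b_{31}-b_{13}$ for every three-row shape, but equidistribution with $\mathrm{des}$ up to a shift fails in general. For $\lambda=(2,1,1)$ the words $1123$, $1213$, $1231$ have $\omega=0,-1,1$. Their ascents are $12,23$ in the first, $12,13$ in the second and $12,23$ in the third, so $\mathrm{des}=2$ for all three.
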